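# Weight 4 Jacobi forms for $W(E_8)$: the equality $H(t)=N(t)$ and its failure at $t=29$

## 1. Index one: the theta function of $E_8$ is the only form

Let $L=E_8$. Concretely, $L$ is the set of vectors in $\mathbb Z^8\cup(\mathbb Z+\tfrac12)^8$ with even coordinate sum, with the usual dot product $(\cdot,\cdot)$. It is even, unimodular and positive definite. Put $Q(v)=\frac12(v,v)$ and call it the norm of $v$. The vectors of norm $1$ are the $240$ roots: $112$ of the form $(\pm1,\pm1,0^6)$ up to order, and $128$ of the form $(\pm\frac12)^8$ with even coordinate sum. The Weyl group $W=W(E_8)$ is generated by the reflections in the roots. We recall that $W=O(L)$, that $-1\in W$, that $W$ is transitive on roots, and that $|W|=696729600=2^{14}3^55^27$.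

Write $e(x)=e^{2\pi ix}$, $q=e(\tau)$ and $\zeta^\ell=e((\ell,\mathfrak z))$ for $\tau\in\mathbb H$, $\mathfrak z\in L\otimes\mathbb C$, $\ell\in L$.

**Definition (Jacobi form).** For integers $k$ and $t\ge1$, a $W$-invariant holomorphic Jacobi form of weight $k$ and index $t$ is a holomorphic $\varphi:\mathbb H\times(L\otimes\mathbb C)\to\mathbb C$ such that

- (i) $\varphi\left(\frac{a\tau+b}{c\tau+d},\frac{\mathfrak z}{c\tau+d}\right)=(c\tau+d)^k\exp\left(\frac{t\pi ic(\mathfrak z,\mathfrak z)}{c\tau+d}\right)\varphi(\tau,\mathfrak z)$ for all $\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\mathrm{SL}_2(\mathbb Z)$;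
- (ii) $\varphi(\tau,\mathfrak z+x\tau+y)=\exp\left(-t\pi i((x,x)\tau+2(x,\mathfrak z))\right)\varphi(\tau,\mathfrak z)$ for all $x,y\in L$;
- (iii) $\varphi(\tau,\sigma\mathfrak z)=\varphi(\tau,\mathfrak z)$ for all $\sigma\in W$;
- (iv) $\varphi=\sum_{n\in\mathbb Z,\ell\in L}f(n,\ell)q^n\zeta^\ell$ with $f(n,\ell)=0$ unless $2nt\ge(\ell,\ell)$, that is, unless $n\ge Q(\ell)/t$.

For $m\in L$ let $\mathrm{orb}(m)$ be its $W$-orbit, and also the orbit sum $\sum_{v\in\mathrm{orb}(m)}\zeta^v$; $|\mathrm{orb}(m)|$ is the number of vectors in the orbit.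

**Proposition 1.** The forms of weight $4$ and index $1$ are the multiples of
$$\vartheta(\tau,\mathfrak z)=\sum_{v\in L}q^{Q(v)}\zeta^v=1+q\cdot\mathrm{orb}(\text{root})+O(q^2).$$

**Step 1 (shrink the unknown to one function of $\tau$).** Compare coefficients in (ii) with $t=1$. The left side is $\sum f(n,\ell)q^{n+(\ell,x)}\zeta^\ell$, the right side is $\sum f(n,\ell)q^{n-Q(x)}\zeta^{\ell-x}$, so $f(n,\ell)=f(n+(\ell,x)+Q(x),\ell+x)$. With $x=-\ell$ this reads $f(n,\ell)=f(n-Q(\ell),0)$. Hence $\varphi=h(\tau)\vartheta$ with $h=\sum_\nu f(\nu,0)q^\nu$, and by (iv) only $\nu\ge0$ occurs. The function $h$ is the coefficient of $\zeta^0$ in $\varphi$, an integral of $\varphi$ over a real torus, so it is holomorphic on $\mathbb H$.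

**Step 2 (transform $\vartheta$).** For $a\in\mathbb H$,
$$\int_{L\otimes\mathbb R}e(aQ(v)+(v,b))\,dv=(-ia)^{-4}e(-Q(b)/a).$$
Poisson summation over the self-dual lattice $L$, with $a=-1/\tau$ and $b=\mathfrak z/\tau-y$, gives
$$\vartheta(-\tfrac1\tau,\tfrac{\mathfrak z}\tau)=\sum_{y\in L}\tau^4e\big(\tau Q(\tfrac{\mathfrak z}\tau-y)\big)=\tau^4e^{\pi i(\mathfrak z,\mathfrak z)/\tau}\sum_{y\in L}q^{Q(y)}\zeta^{-y}=\tau^4e^{\pi i(\mathfrak z,\mathfrak z)/\tau}\vartheta(\tau,\mathfrak z).\tag{1}$$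
Clearly $\vartheta(\tau+1,\mathfrak z)=\vartheta(\tau,\mathfrak z)$. Since $\tau\mapsto\tau+1$ and $\tau\mapsto-1/\tau$ generate, (i) holds. Condition (ii) is the computation of Step 1 read backwards; (iii) and (iv) are clear. So $\vartheta$ is a form of weight $4$ and index $1$.

**Step 3 (conclude).** By (i) for $\varphi$ and for $\vartheta$, $h(\tau+1)=h(\tau)=h(-1/\tau)$. So $h$ is a holomorphic modular form of weight $0$ for $\mathrm{SL}_2(\mathbb Z)$, bounded at the cusp, hence constant. $\square$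

Setting $\mathfrak z=0$, the form $\vartheta(\tau,0)$ is modular of weight $4$ with constant term $1$, so it is $E_4=1+240\sum_n\sigma_3(n)q^n$. Therefore
$$\#\{v\in L:Q(v)=n\}=240\,\sigma_3(n)\qquad(n\ge1).\tag{2}$$

So in index $1$ there is one form, and there is one $W$-orbit of vectors of norm $1$. What changes for index $t$? The shift in Step 1 becomes $\ell\mapsto\ell+tx$, so $f(n,\ell)$ depends on the class of $\ell$ modulo $tL$, and the single function $h$ becomes a vector of $t^8$ functions. They will again turn out to be constant. The question is how many constant vectors survive.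

## 2. Orbits of norm $t$ and the conjectured equality

Let $H(t)$ be the dimension of the space of $W$-invariant holomorphic Jacobi forms of weight $4$ and index $t\geq 1$, and $N(t)$ the number of $W$-orbits of vectors of norm $t$. The following is conjectured in Kaiwen Sun and Haowu Wang, "Weyl invariant $E_8$ Jacobi forms and $E$-strings", arXiv:2109.10578 (2021).

**Conjecture.** $H(t)=N(t)$ for every $t\ge1$. Equivalently, for any orbit $\mathrm{orb}(m)$ of norm $t$ there is a unique $W$-invariant holomorphic Jacobi form of weight $4$ and index $t$ with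
$$\Phi_{t,m}=1+\frac{240}{|\mathrm{orb}(m)|}\,q\cdot\mathrm{orb}(m)+O(q^2).\tag{3}$$

**Theorem 2.** $H(29)=6\ne5=N(29)$. The conjecture is false.

**Theorem 3.** For all $t$ and all $m$ of norm $t$ the form $\Phi_{t,m}$ exists. Hence $H(t)\ge N(t)$, and $H(t)=N(t)$ if and only if $\Phi_{t,m}$ is unique for one (equivalently every) $m$ of norm $t$.

**Theorem 4.** Formula (18) of Section 8 gives $H(p)$ for every prime $p\ge11$. For primes $p\le31$: $H(p)=N(p)$ if and only if $p\le23$; also $H(31)=9>6=N(31)$. For all primes $p>500$: $H(p)>N(p)$.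

**Theorem 5.** Let $D(t)$ be the number of $\mathrm{SL}_2(\mathbb Z/t)$-orbits on $M_{4\times2}(\mathbb Z/t)$; then $D(t)\ge t^5$. We have $H(t)=\frac{2D(t)}{|W|}+O_\varepsilon(t^{4+\varepsilon})$, while $N(t)=O(t^3)$. Hence $H(t)>N(t)$ for all but finitely many $t$.

Which composite $t$, and which primes $37\le p\le499$, satisfy $H(t)=N(t)$ is not decided here.

To compute $N(t)$ we use dominant vectors. The Dynkin diagram in Bourbaki's labeling is $1-3-4-5-6-7-8$ with $2$ joined to $4$, and the fundamental weights are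

- $w_1=(0^7,2)$, $w_2=\frac12(1^7,5)$, $w_3=\frac12(-1,1^6,7)$, $w_4=(0^2,1^5,5)$,
- $w_5=(0^3,1^4,4)$, $w_6=(0^4,1^3,3)$, $w_7=(0^5,1,1,2)$, $w_8=(0^6,1,1)=\theta$, the highest root.

As $L$ is unimodular it is also the weight lattice, so its dominant vectors are the $\sum n_iw_i$ with integers $n_i\ge0$. Each $W$-orbit contains exactly one dominant vector, and the stabilizer of a dominant vector is generated by the simple reflections fixing it, i.e. by the nodes $i$ with $n_i=0$. We use $|W(A_n)|=(n+1)!$, $|W(D_n)|=2^{n-1}n!$, $|W(E_6)|=51840$, $|W(E_7)|=2903040$.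

For example, take $t=4$. Both $2w_8$ (stabilizer $E_7$, orbit size $240$) and $w_2$ (stabilizer $A_7$, orbit size $|W|/40320=17280$) have norm $4$. The sizes add up to $17520=240\cdot73=240\,\sigma_3(4)$, which is (2). So there are no other orbits and $N(4)=2$. Likewise $w_1$ has norm $2$, stabilizer $D_7$ and orbit size $|W|/322560=2160=240\,\sigma_3(2)$, so $N(2)=1$.

## 3. Constant vectors on $E_8/tE_8$

Let $D_t=L/tL$. Since $Q(v+tx)=Q(v)+t(v,x)+t^2Q(x)$, both $Q$ mod $t$ and $(\cdot,\cdot)$ mod $t$ are well defined on $D_t$. Put $T=\begin{pmatrix}1&1\\0&1\end{pmatrix}$ and $S=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$; they generate $\mathrm{SL}_2(\mathbb Z)$, which maps onto $\mathrm{SL}_2(\mathbb Z/t)$.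

**Step 1 (build an action of $\mathrm{SL}_2(\mathbb Z/t)$ on $\mathbb C[D_t]$).** Let $U$ be the hyperbolic plane, with $Q(x,\xi)=x\xi$. We claim $L\otimes\mathbb Z_p\cong U^4$ for every prime $p$. For odd $p$, unimodular lattices are classified by rank and determinant modulo squares, and both lattices have rank $8$ and determinant $1$. For $p=2$, an even unimodular lattice of rank $8$ is $U^4$, of determinant $1$, or $U^3\oplus\begin{pmatrix}2&1\\1&2\end{pmatrix}$, of determinant $-3$; as $-3\equiv5$ mod $8$ is not a square in $\mathbb Z_2^*$ and $\det L=1$, we get $U^4$. Choosing such isometries for all $p\mid t$ and using the Chinese remainder theorem,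
$$D_t\cong X\oplus X^*,\quad X=(\mathbb Z/t)^4,\quad Q(x,\xi)=\langle\xi,x\rangle,\quad((x,\xi),(x',\xi'))=\langle\xi,x'\rangle+\langle\xi',x\rangle .$$
For $f\in\mathbb C[D_t]$ take the Fourier transform in $\xi$ only:
$$F(x,\eta)=\sum_\xi f(x,\xi)\,e(\langle\xi,\eta\rangle/t),\qquad f(x,\xi)=t^{-4}\sum_\eta F(x,\eta)\,e(-\langle\xi,\eta\rangle/t).$$
The map $f\mapsto F$ is bijective and unitary up to a scalar. Regard $F$ as a function of the $4\times2$ matrix $m=(x,\eta)$ with columns $x,\eta\in X$, and let $(\omega(s)F)(m)=F(ms)$. Since $(\omega(s_1)\omega(s_2)F)(m)=F(ms_1s_2)$, this is a unitary representation of $\mathrm{SL}_2(\mathbb Z/t)$, by permutations of the matrices $m$.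

**Step 2 (write the action on $f$).** First, $mT=(x,x+\eta)$ and $F(x,x+\eta)=\sum_\xi f(x,\xi)e(\langle\xi,x\rangle/t)e(\langle\xi,\eta\rangle/t)$, which is the transform of $e(Q/t)f$. Next, $mS=(\eta,-x)$ and $F(\eta,-x)=\sum_{\xi'}f(\eta,\xi')e(-\langle\xi',x\rangle/t)$; the inverse transform in $\eta$ gives $t^{-4}\sum_{\eta,\xi'}f(\eta,\xi')e(-(\langle\xi',x\rangle+\langle\xi,\eta\rangle)/t)$, and the exponent is the pairing of $u=(\eta,\xi')$ with $v=(x,\xi)$. Finally, for a unit $a$, $F(ax,a^{-1}\eta)=\sum_\xi f(ax,\xi)e(\langle\xi,a^{-1}\eta\rangle/t)=\sum_\xi f(ax,a\xi)e(\langle\xi,\eta\rangle/t)$. So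
$$\omega(T)f(v)=e(\tfrac{Q(v)}t)f(v),\quad\omega(S)f(v)=t^{-4}\sum_{u\in D_t}e(-\tfrac{(u,v)}t)f(u),\quad\omega(\mathrm{diag}(a,a^{-1}))f(v)=f(av).\tag{4}$$
The group $W$ acts by $(gf)(v)=f(g^{-1}v)$. As $W$ preserves $Q$ and the pairing, it commutes with $\omega(T)$ and $\omega(S)$, hence with $\omega$.

**Proposition 6.** $H(t)=\dim\mathbb C[D_t]^{\mathrm{SL}_2(\mathbb Z/t)\times W}$. The form attached to an invariant $h$ is
$$\varphi=\sum_{v\in L}h(v)\,q^{Q(v)/t}\,\zeta^v.\tag{5}$$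

**Step 3 (theta decomposition).** This step isolates the unknown functions. As in Section 1, (ii) gives $f(n,\ell)=f(n+(\ell,x)+tQ(x),\ell+tx)$. The quantity $n-Q(\ell)/t$ is unchanged, so $f(n,\ell)$ depends only on $\ell$ mod $tL$ and on $n-Q(\ell)/t$. Hence
$$\varphi=\sum_{\gamma\in D_t}h_\gamma(\tau)\Theta_\gamma,\qquad\Theta_\gamma=\sum_{v\in\gamma+tL}q^{Q(v)/t}\zeta^v,$$
where by (iv) $h_\gamma$ is a series in $q^{1/t}$ with exponents $\ge0$. For $\ell\in\gamma$ the coefficient of $\zeta^\ell$ in $\varphi$ is $h_\gamma q^{Q(\ell)/t}$, so $h_\gamma$ is holomorphic. The $\Theta_\gamma$ are linearly independent over functions of $\tau$, because their expansions in $\mathfrak z$ have disjoint nonempty supports.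

**Step 4 (transform $\Theta_\gamma$).** Clearly $\Theta_\gamma(\tau+1,\mathfrak z)=e(Q(\gamma)/t)\Theta_\gamma(\tau,\mathfrak z)$. For $\tau\mapsto-1/\tau$ use Poisson summation over the coset $\gamma+tL$: the lattice $tL$ has covolume $t^8$ and dual $t^{-1}L$. With $a=-1/(t\tau)$, $b=\mathfrak z/\tau-y/t$, the integral of Section 1 equals $t^4\tau^4e\big(t\tau Q(b)\big)$, and $t\tau Q(b)=\frac{tQ(\mathfrak z)}\tau-(\mathfrak z,y)+\frac{\tau Q(y)}t$. Replacing $y$ by $-y$ in the sum,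
$$\Theta_\gamma(-\tfrac1\tau,\tfrac{\mathfrak z}\tau)=t^{-8}\sum_{y\in L}e(\tfrac{(\gamma,y)}t)\,t^4\tau^4e\big(t\tau Q(b)\big)=\tau^4e^{t\pi i(\mathfrak z,\mathfrak z)/\tau}\,t^{-4}\sum_{\delta\in D_t}e(-\tfrac{(\gamma,\delta)}t)\Theta_\delta(\tau,\mathfrak z).\tag{6}$$

**Step 5 (the $h_\gamma$ are constant).** Let $h(\tau)=(h_\gamma(\tau))\in\mathbb C[D_t]$. Inserting Step 4 into (i) with $k=4$ and comparing coefficients of $\Theta_\delta$, we get $\omega(T)h(\tau+1)=h(\tau)$ and $\omega(S)h(-1/\tau)=h(\tau)$. The factor $\tau^4$ has canceled: this is what weight $4$ does. Let $J=\mathrm{diag}(-1,1)$. Then $JTJ=T^{-1}$ and $JSJ=S^{-1}$, so the relations say $h(\gamma\tau)=\omega(J\gamma J)h(\tau)$ for $\gamma=T,S$, and therefore for all $\gamma\in\mathrm{SL}_2(\mathbb Z)$, as both sides compose in the same way. For $\gamma\in\Gamma(t)$ also $J\gamma J\in\Gamma(t)$ acts trivially. So each $h_\gamma$ is holomorphic of weight $0$ on $\Gamma(t)$. It is bounded at all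 cusps, because its translates are linear combinations of the $h_\delta$, whose exponents are $\ge0$. Hence it is constant, and the relations become $\omega(T)h=h=\omega(S)h$, i.e. $h$ is $\mathrm{SL}_2(\mathbb Z/t)$-invariant.

**Step 6 (converse, and $W$).** Let $h$ be $\mathrm{SL}_2(\mathbb Z/t)$-invariant and $\varphi=\sum h_\gamma\Theta_\gamma$, which is (5). It satisfies (i) for $T$ and $S$, hence for $\mathrm{SL}_2(\mathbb Z)$. It satisfies (ii) because each $\Theta_\gamma$ does: $Q(v)/t+(v,x)=Q(v+tx)/t-tQ(x)$. It satisfies (iv): $f(n,\ell)\neq0$ only for $nt=Q(\ell)$, and $\omega(T)h=h$ forces $t\mid Q(v)$ wherever $h(v)\ne0$, so the exponents are integers. Finally $\Theta_\gamma(\tau,\sigma\mathfrak z)=\Theta_{\sigma^{-1}\gamma}(\tau,\mathfrak z)$, so $\varphi$ is $W$-invariant exactly when $h$ is. $\square$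

Let us try $t=2$ by hand. Suppose $v\ne\pm w$ have norm at most $2$, are nonzero and are congruent mod $2L$. Then $\frac{v\pm w}2$ are nonzero in $L$, so $2\le Q(\frac{v+w}2)+Q(\frac{v-w}2)=\frac{Q(v)+Q(w)}2\le 2$. This forces $Q(v)=Q(w)=2$ and $Q(\frac{v\pm w}2)=1$, so $(v,w)=0$. So the roots give $120$ classes $\{\pm v\}$, and a class of norm $2$ vectors consists of at most $8$ orthogonal pairs $\pm v$, so the $2160$ vectors of norm $2$ give at least $135$ classes. As $1+120+135=256=|D_2|$, these are all, and $W$ has three orbits on $D_2$. Invariance under $T$ means $h=0$ on the $120$ classes with $Q$ odd. So $h=\beta\cdot1_{\{Q=0\}}+\alpha\cdot\delta_0$, where $Q$ is taken mod $2$. From $D_2\cong X\oplus X^*$ we get $\sum_u(-1)^{Q(u)}=\big(\sum_{x,\xi\in\mathbb F_2}(-1)^{x\xi}\big)^4=2^4$, hence $\sum_u(-1)^{Q(u)+(u,v)}=(-1)^{Q(v)}\sum_u(-1)^{Q(u+v)}=16(-1)^{Q(v)}$. Therefore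
$$\omega(S)1_{\{Q=0\}}=\tfrac1{16}\cdot\tfrac12\big(256\,\delta_0+16(-1)^Q\big)=8\delta_0+\tfrac12(-1)^Q,\qquad\omega(S)\delta_0=\tfrac1{16}.$$
Since $\frac12(-1)^Q=1_{\{Q=0\}}-\frac12$, the condition $\omega(S)h=h$ reads $8\beta\delta_0-\frac\beta2+\frac\alpha{16}=\alpha\delta_0$, i.e. $\alpha=8\beta$. So $H(2)=1=N(2)$, with $h(0)=9\beta$ and $h(w_1)=\beta$. The ratio $\frac19$ is $\frac{240}{2160}$, as (3) predicts.

## 4. Left multiplication by an integral octonion

Formula (5) shows that every weight $4$ form has a constant $q^0$-term, and a $q^1$-term supported on vectors of norm $t$. So the $q^1$-term lies in the span of $N(t)$ orbit sums. To reach all of this span we look for forms obtained from $\vartheta$ by a change of variable. If $t=r^2$, then $\vartheta(\tau,r\mathfrak z)=\sum q^{Q(x)}\zeta^{rx}$ has index $t$ and sees the orbit of $r\theta$. For a general $m$ of norm $t$ we want a similitude $A:L\to L$ with $(Ax,Ay)=t(x,y)$ and $A(\text{root})=m$. Octonions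 supply it.

Let $\mathcal O$ be Coxeter's ring of integral octonions. We use: it is closed under multiplication and conjugation, its norm $n(x)=x\bar x$ is multiplicative, and $\mathcal O$ with $n(x+y)-n(x)-n(y)$ is isometric to $E_8$ with $Q=n$ (Coxeter 1946; Conway–Smith, *On Quaternions and Octonions*). Identify $L=\mathcal O$.

**Proof of Theorem 3. Step 1 (a similitude for each $m$).** Let $n(m)=t$ and $L_m(x)=mx$. Then $n(mx)=t\,n(x)$, so by polarization $(mx,my)=t(x,y)$, i.e. $L_m^*L_m=t$ for the adjoint $L_m^*$. By alternativity $\bar m(mx)=(\bar mm)x=tx$, so $L_{\bar m}L_m=t$ too, and $L_m^*=L_{\bar m}$. Moreover $n(\bar m)=t$.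

**Step 2 (pull back $\vartheta$).** We have $\vartheta(\tau,L_{\bar m}\mathfrak z)=\sum_xq^{n(x)}e((x,L_{\bar m}\mathfrak z))=\sum_xq^{n(x)}\zeta^{mx}$. It satisfies (i) and (ii) with weight $4$ and index $t$, because $(L_{\bar m}\mathfrak z,L_{\bar m}\mathfrak z')=t(\mathfrak z,\mathfrak z')$ and $L_{\bar m}$ maps $\mathcal O$ into $\mathcal O$. It satisfies (iv) because $Q(mx)=t\,n(x)$.

**Step 3 (its $q^1$-term).** This term is $\sum_u\zeta^{mu}$ over the $240$ elements $u$ of norm $1$. Right multiplication by $u$ preserves $n$, maps $\mathcal O$ to itself, and is inverted by right multiplication by $\bar u$. So it lies in $O(L)=W$, and $mu\in\mathrm{orb}(m)$. Averaging the function of Step 2 over $W$ gives a $W$-invariant form whose $q^1$-term is $\frac{240}{|\mathrm{orb}(m)|}\mathrm{orb}(m)$ and whose $q^0$-term is $1$. This is $\Phi_{t,m}$.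

**Step 4 (count).** The map $\varphi\mapsto(q^1\text{-term})$ goes to the span of the $N(t)$ orbit sums and is onto by Step 3. If the $q^1$-term of $\varphi$ vanishes, then $\varphi(\tau,0)$, a modular form of weight $4$ and so equal to $f(0,0)E_4$, gives $240f(0,0)=\sum_\ell f(1,\ell)=0$. So then $\varphi=O(q^2)$, and
$$H(t)-N(t)=\dim\{F\text{ of weight }4\text{ and index }t:\ F=O(q^2)\}\ge0.\tag{7}$$
The forms with the expansion (3) are $\Phi_{t,m}$ plus this space. So uniqueness for one $m$, uniqueness for every $m$, and $H(t)=N(t)$ are equivalent. $\square$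

## 5. The affine alcove: uniqueness by hand for $p=2,3,5,7$

By (7) the conjecture says that there is no nonzero $F=O(q^2)$. The direct attack is to take $F$ with coefficient function $h$ on $D_p$ and kill $h$ orbit by orbit. We do this for $p\le7$; it is part of Theorem 4.

**Step 1 (list the $W$-orbits on $D_p$).** They are the orbits of the affine Weyl group $W\ltimes pL$ on $L$. By the theory of affine Weyl groups each orbit has exactly one representative $\lambda=\sum n_iw_i$, $n_i\ge0$, in the closed alcove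
$$(\lambda,\theta)=2n_1+3n_2+4n_3+6n_4+5n_5+4n_6+3n_7+2n_8\le p .$$
With $n_0=p-(\lambda,\theta)$, the affine stabilizer of $\lambda$ is the reflection group of the nodes $i\in\{0,\dots,8\}$ with $n_i=0$ in the affine diagram, where node $0$ is joined to node $8$. It maps isomorphically to the stabilizer in $W$ of $\lambda$ mod $pL$, so the orbit of $\lambda$ in $D_p$ has size $|W|/|\mathrm{Stab}|$.

**Step 2 (bound the norm).** The function $(\lambda,\lambda)$ is convex, so on the alcove it is at most its largest value at the vertices $0$ and $pw_i/(w_i,\theta)$. There it is $p^2$ times $1,\frac89,\frac{14}{16},\frac{30}{36},\frac{20}{25},\frac{12}{16},\frac69,\frac24$ for $i=1,\dots,8$. So $Q(\lambda)\le p^2/2$.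

**Step 3 (the constraints).** Since $\omega(T)h=h$, $h$ is supported on $p\mid Q(\lambda)$. Since $F=O(q^2)$, $h$ vanishes where $Q(\lambda)\in\{0,p\}$. By (4), $h(av)=h(v)$ for units $a$. And $F(\tau,0)$ is a weight $4$ modular form without constant term, so it is $0$; in particular $\sum_{Q(v)=2p}h(v)=0$.

For $p=2,3$ the bound $p^2/2$ leaves only $Q\in\{0,p\}$, so $F=0$.

For $p=5$ and $7$ we need the norms of all nonzero alcove points.

| $(\lambda,\theta)$ | $\lambda$ and $Q(\lambda)$ |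
|---|---|
| 2 | $w_1$: 2, $w_8$: 1 |
| 3 | $w_2$: 4, $w_7$: 3 |
| 4 | $w_3$: 7, $w_6$: 6, $2w_1$: 8, $w_1+w_8$: 5, $2w_8$: 4 |
| 5 | $w_5$: 10, $w_1+w_2$: 11, $w_1+w_7$: 9, $w_2+w_8$: 8, $w_7+w_8$: 7 |
| 6 | $w_4$: 15, $w_1+w_3$: 16, $w_3+w_8$: 12, $w_1+w_6$: 14, $w_6+w_8$: 11, $2w_2$: 16, $w_2+w_7$: 13, $2w_7$: 12, $3w_1$: 18, $2w_1+w_8$: 13, $w_1+2w_8$: 10, $3w_8$: 9 |
| 7 | $w_1+w_5$: 20, $w_5+w_8$: 16, $w_2+w_3$: 21, $w_3+w_7$: 18, $w_2+w_6$: 19, $w_6+w_7$: 17, $2w_1+w_2$: 22, $w_1+w_2+w_8$: 17, $w_2+2w_8$: 14, $2w_1+w_7$: 19, $w_1+w_7+w_8$: 15, $w_7+2w_8$: 13 |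

For $p=5$ (rows $2$ to $5$) the only point with $5\mid Q$ and $Q>5$ is $w_5$, with $Q=10=2p$. All other classes that a vector of norm $10$ can have carry $h=0$, so $\sum_{Q(v)=10}h(v)$ is $h(w_5)$ times a positive integer. Hence $h(w_5)=0$ and $F=0$.

For $p=7$ the nonzero points with $7\mid Q$ are $w_3$ and $w_7+w_8$ ($Q=7$), $w_2+2w_8$ and $w_1+w_6$ ($Q=14$), $w_2+w_3$ ($Q=21$). The nodes with $n_i=0$ are as follows. For $w_3$ ($n_0=3$): $1$ and $2-4-5-6-7-8$. For $w_2+2w_8$ ($n_0=0$): $0$ and $1-3-4-5-6-7$. For $w_2+w_3$ ($n_0=0$): $1$ and $4-5-6-7-8-0$. All three are of type $A_1A_6$, so these orbits have size $|W|/10080=69120$. For $w_7+w_8$ the type is $E_6$ (size $13440$), and for $w_1+w_6$ ($n_0=1$) it is $D_4A_2$ (size $604800$).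

Multiplication by $2$ permutes the $W$-orbits on $D_7$ and preserves size and the condition $7\mid Q$, so it permutes the three orbits of size $69120$; its cube is multiplication by $8\equiv1$. Moreover
$$2w_3=(-1,1^6,7)\equiv(-1,1^5,-6,0)\pmod{7L},$$
the difference being $7w_8$. By permutations and even sign changes, which belong to $W$ (the zero coordinate allows any signs), this is conjugate to $(0,1^6,6)=w_2+w_3$. So the permutation is not trivial, hence a $3$-cycle. Since $h(w_3)=0$, $h$ vanishes on all three orbits; also $h(w_7+w_8)=0$. Only $w_1+w_6$ with $Q=14=2p$ is left, and $\sum_{Q(v)=14}h(v)=0$ gives $h(w_1+w_6)=0$. So $F=0$.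

Thus $H(p)=N(p)$ for $p=2,3,5,7$.

For $p=7$ the argument ended with one unknown and one equation. With several unknown orbits of norm $2p$, the equation from the $q^2$-coefficient would not separate them. And the list of orbits is long: by Section 7 it has $187$ members for $p=11$ and $17342$ for $p=29$. The condition that has not been used in full, $\omega(S)h=h$, is a linear system on all these orbits. So instead of solving the system we count its solutions by traces.

A first count is this. Since $\omega$ permutes $4\times2$ matrices, $\dim\mathbb C[D_t]^{\mathrm{SL}_2(\mathbb Z/t)}=D(t)$. Averaging the trace of $g\in W$ on this space gives $H(t)$, and $g=\pm1$ together contribute $2D(t)/|W|$. For a prime $p$, Burnside's lemma (the identity fixes $p^8$ matrices, the $p^2-1$ nontrivial unipotents fix $p^4$ each, all others fix only $0$) gives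
$$D(p)=\frac{p^8+(p^2-1)p^4+(p^3-p-p^2)}{p^3-p}.$$
Thus $D(29)=20559957$ and $2D(29)/|W|<0.06$. This main term will win for very large $t$ (Section 12), but at $t=29$ nearly all of $H(29)$ comes from the other elements of $W$. We need every trace exactly.

## 6. The trace of a pair $(s,g)$ for a prime $p\ge11$

Let $V=D_p$, an $8$-dimensional quadratic space over $\mathbb F_p$ of discriminant $1$, and let $\eta$ be the Legendre symbol. By Proposition 6,
$$H(p)=\frac1{|\mathrm{SL}_2(\mathbb F_p)|}\sum_sM(s),\qquad M(s)=\frac1{|W|}\sum_{g\in W}\mathrm{tr}(\omega(s)g),\tag{8}$$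
where $M(s)$ is the trace of $s$ on $\mathbb C[V]^W$. It depends only on the conjugacy class of $s$. As $\omega(-1)f(v)=f(-v)$ and $-1\in W$, $M(-s)=M(s)$.

**Step 1 (eigenvalues mod $p$ and over $\mathbb C$ match).** As $p\nmid|W|$, each $g\in W$ is semisimple on $V$. Its characteristic polynomial on $L$ is a product of cyclotomic polynomials $\Phi_j$ with $p\nmid j$, and the roots of such a $\Phi_j$ mod $p$ have exact order $j$. So for $a\in\overline{\mathbb F}_p$ of order $m$, $\dim\ker(g-a)=d_m(g)$, the multiplicity of a primitive $m$-th root of unity as an eigenvalue of $g$ on $\mathbb C^8$. Put $d(g)=d_1(g)$. Non-real eigenvalues come in conjugate pairs, so $\det g=(-1)^{d_2(g)}=(-1)^{d(g)}$.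

**Step 2 (Gauss sums).** Let $B$ be a nondegenerate symmetric $n\times n$ matrix over $\mathbb F_p$ and $c\in\mathbb F_p^*$. Diagonalizing $B$ and using $\sum_xe(\alpha x^2/p)=\eta(\alpha)\mathfrak g$ with $\mathfrak g^2=\eta(-1)p$,
$$\sum_{x\in\mathbb F_p^n}e\big(\tfrac c2x^{\mathsf T}Bx/p\big)=\eta\big((c/2)^n\det B\big)\,\mathfrak g^n.\tag{9}$$
For $n$ even this is $p^{n/2}\eta((-1)^{n/2}\det B)$, independent of $c$; for $n$ odd it is $\eta(c)$ times a constant.

**Step 3 ($s=\pm1$).** The trace of $g$ on $\mathbb C[V]$ is its number of fixed points, $p^{d(g)}$. So $M(\pm1)=R:=\frac1{|W|}\sum_gp^{d(g)}$. This is also the number of $W$-orbits on $V$.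

**Step 4 (split $s$).** Let $s$ have eigenvalues $a^{\pm1}$ with $a\in\mathbb F_p^*$ of order $m\ge3$. It is conjugate to $\mathrm{diag}(a,a^{-1})$, so by (4) we may use $(\omega(s)gf)(v)=f(g^{-1}av)$, and
$$\mathrm{tr}(\omega(s)g)=\#\{v:gv=av\}=p^{d_m(g)}.\tag{10}$$

**Lemma 7 (non-split $s$).** Let $s=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\mathrm{SL}_2(\mathbb F_p)$ have eigenvalues $\lambda,\lambda^{-1}=\lambda^p$ in $\mathbb F_{p^2}\setminus\mathbb F_p$, with $\lambda$ of order $m\mid p+1$, $m\ge3$. Then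
$$\mathrm{tr}(\omega(s)g)=\det(g)\,(-p)^{d_m(g)}.\tag{11}$$

**Step 5 (reduce the trace to a Gauss sum).** Here $c\ne0$, otherwise the eigenvalues would lie in $\mathbb F_p$. Multiplying out, $S\,\mathrm{diag}(c,c^{-1})\,T^{d/c}=\begin{pmatrix}0&-1/c\\c&d\end{pmatrix}$, and $T^{a/c}$ times this is $\begin{pmatrix}a&(ad-1)/c\\c&d\end{pmatrix}=s$. Apply (4) to the four factors, then substitute $y=cu$:
$$\omega(s)f(x)=e\big(\tfrac{aQ(x)}{cp}\big)p^{-4}\sum_ue\big(-\tfrac{(u,x)}p\big)e\big(\tfrac{dQ(cu)}{cp}\big)f(cu)=p^{-4}\sum_ye\Big(\frac{aQ(x)-(x,y)+dQ(y)}{cp}\Big)f(y),$$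
with division by $c$ modulo $p$. Replace $f$ by $gf$ and $y$ by $gy$: the kernel of $\omega(s)g$ at $(x,y)$ is $p^{-4}e\big((aQ(x)-(x,gy)+dQ(y))/(cp)\big)$. With $\kappa=a+d$,
$$\mathrm{tr}(\omega(s)g)=p^{-4}\sum_{x\in V}e\big(c^{-1}B(x)/p\big),\qquad B(x)=\kappa Q(x)-(x,gx)=\tfrac12\big(x,(\kappa-g-g^{-1})x\big),$$
since $(x,gx)=(g^{-1}x,x)$.

**Step 6 (split off the radical).** The operator $\kappa-g-g^{-1}$ is self-adjoint and semisimple. Let $V_2$ be its kernel and $V_1$ its image. Then $V=V_1\perp V_2$, so both are nondegenerate, and both are $g$-stable. An eigenvalue $\alpha$ of $g$ on $V_2$ satisfies $\alpha+\alpha^{-1}=\lambda+\lambda^{-1}$, so $\alpha=\lambda^{\pm1}$; each occurs with multiplicity $e=d_m(g)$, and $\dim V_2=2e$. The sum over $V_2$ is $p^{2e}$. By (9), the sum over $V_1$, of even dimension $8-2e$, gives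
$$\mathrm{tr}(\omega(s)g)=p^{-4}\,p^{2e}\,p^{4-e}\;\eta\big((-1)^{4-e}\mathrm{disc}\,V_1\big)\;\eta\big(\det(\kappa-g-g^{-1}\,|\,V_1)\big).$$
The power of $p$ is $p^e$. Two signs remain.

**Step 7 (the first sign is $(-1)^e$).** As $\mathrm{disc}\,V=1$, the first sign is $\eta((-1)^e\mathrm{disc}\,V_2)$. If $e=0$ it is $1$. If $e>0$, $g|V_2$ has the irreducible minimal polynomial $X^2-\kappa X+1$, so $F=\mathbb F_p[g|V_2]\cong\mathbb F_{p^2}$, and taking adjoints, $g\mapsto g^{-1}$, is the conjugation of $F$ because $\lambda^{-1}=\lambda^p$. Choose $x\in V_2$ with $(x,x)\ne0$. For $\alpha\in F$, $(\alpha x,\alpha x)=(x,\bar\alpha\alpha x)=N(\alpha)(x,x)$, which is nonzero for $\alpha\ne0$. So $Fx$ is an anisotropic plane, and its orthogonal complement in $V_2$ is $g$-stable and nondegenerate. By induction $V_2$ is an orthogonal sum of $e$ anisotropic planes $P$. A plane is anisotropic exactly when minus its discriminant is a non-square, so $\eta(-\mathrm{disc}\,P)=-1$.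 Multiplying, $\eta((-1)^e\mathrm{disc}\,V_2)=(-1)^e$.

**Step 8 (the second sign is $\det g$).** Let $g_1=g|V_1$, $\dim V_1=2l$, let $\chi$ be its characteristic polynomial and $\mu=\lambda^{-l}\chi(\lambda)$. Since $\lambda$ is not an eigenvalue of $g_1$, $\mu\ne0$. The inverse $g_1^{-1}$ is the adjoint of $g_1$ and has the same characteristic polynomial, so
$$\chi(X^{-1})=X^{-2l}\det(1-Xg_1)=X^{-2l}\det(g_1)\det(X-g_1^{-1})=X^{-2l}\det(g_1)\chi(X).$$
As $\chi$ has coefficients in $\mathbb F_p$ and $\lambda^p=\lambda^{-1}$, $\mu^p=\lambda^l\chi(\lambda^{-1})=\det(g_1)\mu$. Next, $(\lambda-g_1)(\lambda^{-1}-g_1)=1-\kappa g_1+g_1^2=-g_1(\kappa-g_1-g_1^{-1})$ on a space of even dimension, so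
$$\det(\kappa-g_1-g_1^{-1})=\det(g_1)\chi(\lambda)\chi(\lambda^{-1})=\det(g_1)\,\mu\mu^p=\mu^2 .$$
If $\det g_1=1$, then $\mu^p=\mu$, so $\mu\in\mathbb F_p^*$ and $\eta(\mu^2)=1$. If $\det g_1=-1$, then $\mu^p=-\mu$, so $\mu\notin\mathbb F_p$ while $\mu^2\in\mathbb F_p$: a non-square. So the second sign is $\det g_1$, and this is $\det g$ because $\det(g|V_2)=\lambda^e\lambda^{-e}=1$. Lemma 7 follows. $\square$

**Step 9 (unipotent $s$, on average).** Put $A=\frac1{p-1}\sum_{k=1}^{p-1}M(T^k)$. Here $\mathrm{tr}(\omega(T^k)g)=\sum_{x\in V^g}e(kQ(x)/p)$, where $V^g=\ker(g-1)$ is nondegenerate, being orthogonal to the complement $\mathrm{im}(g-1)$, of dimension $d(g)$. If $d(g)$ is odd, this trace is $\eta(k)$ times a constant and sums to $0$ over $k$. If $d(g)$ is even, it is $\pm p^{d(g)/2}$ and $\det g=1$. So we may insert $\det(g)$ without changing anything: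
$$A=\frac1{p-1}\sum_{k\ne0}\frac1{|W|}\sum_g\det(g)\,\mathrm{tr}(\omega(T^k)g)=\frac1{p-1}\sum_{k\ne0}\mathrm{Tr}\big(\omega(T^k)\,\big|\,\mathbb C[V]^{W,\det}\big),\qquad|A|\le\frac1{|W|}\sum_gp^{d(g)/2},\tag{12}$$
where $\mathbb C[V]^{W,\det}$ is the $\omega$-stable space of functions with $gf=\det(g)f$. Its dimension is $\frac1{|W|}\sum_g\det(g)p^{d(g)}=\frac1{|W|}\sum_g(-p)^{d(g)}$. The gain is that for suitable $p$ this space is zero.

## 7. Solomon's formula near a root of unity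

It remains to sum (10) and (11) over $g$. The degrees of $W$ are $d_i:2,8,12,14,18,20,24,30$, with product $|W|$; the exponents are $m_i=d_i-1:1,7,11,13,17,19,23,29$; the codegrees are $c_i=d_i-2:0,6,10,12,16,18,22,28$. Solomon's theorem states
$$\sum_{g\in W}\frac{\det(1+yg)}{\det(1-xg)}=|W|\prod_i\frac{1+yx^{d_i-1}}{1-x^{d_i}}.\tag{13}$$
For the group $\{\pm1\}$ on $\mathbb C$, with one degree $2$, this is $\frac{1+y}{1-x}+\frac{1-y}{1+x}=\frac{2(1+xy)}{1-x^2}$.

**Step 1 (a version with $\det g$).** We have $\det(g)\det(1+yg)=y^8\det(1+y^{-1}g^{-1})$, and $g$, $g^{-1}$ have the same characteristic polynomial. So (13) at $y^{-1}$, times $y^8$, gives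
$$\sum_{g\in W}\det(g)\frac{\det(1+yg)}{\det(1-xg)}=|W|\prod_i\frac{y+x^{d_i-1}}{1-x^{d_i}}.\tag{14}$$

**Step 2 (make the quotient count one eigenvalue).** Let $\zeta$ be a primitive $m$-th root of unity, $U$ a number, and
$$x=\zeta^{-1}(1-\delta),\qquad y=\zeta^{-1}(U\delta-1),\qquad\delta\to0 .$$
An eigenvalue $\mu$ of $g$ contributes $\frac{1+y\mu}{1-x\mu}$. For $\mu=\zeta$ this is $\frac{U\delta}\delta=U$; otherwise it tends to $1$. So the left sides of (13) and (14) tend to $\sum_gU^{d_m(g)}$ and $\sum_g\det(g)U^{d_m(g)}$.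

**Step 3 (the plain sum).** On the right of (13) the $i$-th factor is $\frac{1-\zeta^{-d_i}(1-U\delta)(1-\delta)^{d_i-1}}{1-\zeta^{-d_i}(1-\delta)^{d_i}}$. It tends to $\frac{U+d_i-1}{d_i}$ if $m\mid d_i$ and to $1$ otherwise. Hence
$$\frac1{|W|}\sum_gU^{d_m(g)}=\prod_{m\mid d_i}\frac{U+d_i-1}{d_i}.\tag{15}$$

**Step 4 (the twisted sum).** In (14) put $U=-p$. The $i$-th numerator is $-\zeta^{-1}\big[1+p\delta-\zeta^{-c_i}(1-\delta)^{c_i+1}\big]$. The bracket is $\delta(p+c_i+1)+O(\delta^2)$ if $m\mid c_i$, and tends to $1-\zeta^{-c_i}\neq 0$ otherwise. Let $a(m)$, $b(m)$ be the numbers of degrees, resp. codegrees, divisible by $m$. The right side has order exactly $\delta^{b(m)-a(m)}$ and the left side stays finite, so $b(m)\ge a(m)$. If $b(m)>a(m)$, the twisted sum is $0$. If $a(m)=b(m)$,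
$$\frac1{|W|}\sum_g\det(g)(-p)^{d_m(g)}=\epsilon_m\frac{\prod_{m\mid c_i}(p+c_i+1)}{\prod_{m\mid d_i}d_i},\qquad\epsilon_m=\zeta^{-8}\,\frac{\prod_{m\nmid c_i}(1-\zeta^{-c_i})}{\prod_{m\nmid d_i}(1-\zeta^{-d_i})}.\tag{16}$$

**Step 5 (the case $m=1$).** Formula (15) with $U=p$ and $U=-p$ gives
$$R=\frac1{|W|}\prod_i(p+m_i),\qquad\dim\mathbb C[V]^{W,\det}=\frac1{|W|}\prod_i(p-m_i).\tag{17}$$

**Step 6 (the constants $\epsilon_m$).** Put $\rho=\zeta^{-1}$, so $\epsilon_m=\rho^8\prod(1-\rho^{c_i})/\prod(1-\rho^{d_i})$, and use $\frac{1-\rho^c}{1-\rho^{-c}}=-\rho^c$. Below are the residues mod $m$ of the $c_i$ and $d_i$ not divisible by $m$.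

- $m=3$: $c:1,1,1,1$; $d:2,2,2,2$. $\epsilon=\rho^8(-\rho)^4=\rho^{12}=1$.
- $m=4$: $c:2,2,2,2$; $d:2,2,2,2$. $\epsilon=\rho^8=1$.
- $m=5$: $c:1,2,1,3,2,3$; $d:2,3,2,4,3,4$; after canceling, $1,1$ against $4,4$. $\epsilon=\rho^8(-\rho)^2=\rho^{10}=1$.
- $m=8$: $c:6,2,4,2,6,4$; $d:2,4,6,2,4,6$. $\epsilon=\rho^8=1$.
- $m=12$: $c:6,10,4,6,10,4$; $d:2,8,2,6,8,6$; after canceling, $10,4,10,4$ against $2,8,2,8$. $\epsilon=\rho^8(\rho^{10}\rho^4)^2=\rho^{36}=1$.
- $m=15$: $c:6,10,12,1,3,7,13$; $d:2,8,12,14,3,5,9$; after canceling, $6,10,1,7,13$ against $9,5,14,8,2$. $\epsilon=-\rho^{8+37}=-1$.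
- $m=20$: $c:6,10,12,16,18,2,8$; $d:2,8,12,14,18,4,10$; after canceling, $6,16$ against $14,4$. $\epsilon=\rho^{8+22}=\rho^{30}=-1$.
- $m=24$: $c:6,10,12,16,18,22,4$; $d:2,8,12,14,18,20,6$; after canceling, $10,16,22,4$ against $14,8,2,20$. $\epsilon=\rho^{8+52}=\rho^{60}=-1$.

Here $a(m)=b(m)$ equals $4,4,2,2,2,1,1,1$ respectively. For odd $m$, $d_{2m}(g)=d_m(-g)$ and $\det(-g)=\det g$, so replacing $g$ by $-g$ shows that the twisted sums for $m=6,10,30$ equal those for $3,5,15$. Since all $d_i$ and $c_i$ are even, the products in (16) agree as well. For $m=7,9,14,18$ we have $a=1$ and $b=2$: the codegrees $0,28$ for $7$ and $14$, and $0,18$ for $9$ and $18$. If $m$ divides no degree, $a=0<1\le b$. This covers all $m\ge3$.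

Write $s_p(m)$ for (15) with $U=p$, and $n_p(m)$ for the twisted sum. We have proved, with value $1$ for $s_p$ and $0$ for $n_p$ at all $m\ge3$ not listed:

| $m$ | $s_p(m)$ | $n_p(m)$ |
|---|---|---|
| 3, 6 | $(p+11)(p+17)(p+23)(p+29)/155520$ | $(p+1)(p+7)(p+13)(p+19)/155520$ |
| 4 | $(p+7)(p+11)(p+19)(p+23)/46080$ | $(p+1)(p+13)(p+17)(p+29)/46080$ |
| 5, 10 | $(p+19)(p+29)/600$ | $(p+1)(p+11)/600$ |
| 7, 14 | $(p+13)/14$ | $0$ |
| 8 | $(p+7)(p+23)/192$ | $(p+1)(p+17)/192$ |
| 9, 18 | $(p+17)/18$ | $0$ |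
| 12 | $(p+11)(p+23)/288$ | $(p+1)(p+13)/288$ |
| 15, 30 | $(p+29)/30$ | $-(p+1)/30$ |
| 20 | $(p+19)/20$ | $-(p+1)/20$ |
| 24 | $(p+23)/24$ | $-(p+1)/24$ |

## 8. The dimension $H(p)$ for every prime $p\ge11$

**Step 1 (count the elements of $\mathrm{SL}_2(\mathbb F_p)$ by trace).** A matrix of trace $\kappa$ and determinant $1$ is given by $a$ and by $(b,c)$ with $bc=a(\kappa-a)-1$. There are $p-1$ pairs $(b,c)$ if the right side is nonzero and $2p-1$ if it is zero. So if $X^2-\kappa X+1$ has $r$ distinct roots in $\mathbb F_p$, there are $p(p-1)+rp$ such matrices: $p(p+1)$ for each split pair $\{a,a^{-1}\}$, $p(p-1)$ for each non-split pair $\{\lambda,\lambda^{-1}\}$, and $p^2$ for $\kappa=2$ and for $\kappa=-2$. For $\kappa=2$ these are $1$ and the $p^2-1$ nontrivial unipotents. Each of the latter fixes exactly one of the $p+1$ lines, and those fixing a given line are the nontrivial elements of a conjugate of $\langle T\rangle$. For $\kappa=-2$ we get the negatives.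

**Step 2 (add up).** By (8), (10), (11), Step 9 of Section 6 and Section 7, the sum $\sum_sM(s)$ is $2R+2(p+1)(p-1)A+p(p+1)\Sigma_s+p(p-1)\Sigma_n$. Divide by $p(p^2-1)$.

**Proposition 8.** For every prime $p\ge11$,
$$H(p)=\frac{2R}{p(p^2-1)}+\frac{2A}p+\frac{\Sigma_s}{p-1}+\frac{\Sigma_n}{p+1},\tag{18}$$
$$\Sigma_s=\sum_{\{a,a^{-1}\},\,a\in\mathbb F_p^*,\,a\ne\pm1}s_p(\mathrm{ord}\,a),\qquad\Sigma_n=\sum_{\{\lambda,\lambda^{-1}\},\,\lambda^{p+1}=1,\,\lambda\ne\pm1}n_p(\mathrm{ord}\,\lambda),$$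
with $R$ from (17), $A$ from (12) and $s_p,n_p$ from the table.

So $\Sigma_s$ runs over the orders $m\ge3$ dividing $p-1$ and $\Sigma_n$ over those dividing $p+1$, each with $\varphi(m)/2$ pairs, where $\varphi$ here is Euler's function.

## 9. Index $29$

**Proof of Theorem 2. Step 1 (compute $H(29)$).** By (17),
$$R=\frac{30\cdot36\cdot40\cdot42\cdot46\cdot48\cdot52\cdot58}{696729600}=\frac{2^{15}3^55^2\cdot7\cdot13\cdot23\cdot29}{2^{14}3^55^2\cdot7}=17342=29\cdot598 .$$
Since $29$ is an exponent, (17) gives $\mathbb C[V]^{W,\det}=0$, and $A=0$ by (12).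

The orders $\ge3$ dividing $28$, with the number of pairs, are $4$ (1), $7$ (3), $14$ (3), $28$ (6). The values of $s_{29}$ are $\frac{36\cdot40\cdot48\cdot52}{46080}=78$, $\frac{42}{14}=3$, $3$ and $1$. So $\Sigma_s=78+9+9+6=102$.

The orders $\ge3$ dividing $30$ are $3$ (1), $6$ (1), $5$ (2), $10$ (2), $15$ (4), $30$ (4). The values of $n_{29}$ are $\frac{30\cdot36\cdot42\cdot48}{155520}=14$ for $3$ and $6$, $\frac{30\cdot40}{600}=2$ for $5$ and $10$, and $-1$ for $15$ and $30$. So $\Sigma_n=28+8-8=28$. Therefore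
$$H(29)=\frac{2\cdot17342}{29\cdot840}+\frac{102}{28}+\frac{28}{30}=\frac{299+765+196}{210}=\frac{1260}{210}=6 .$$

**Step 2 (compute $N(29)$).** By (2), $L$ has $240\,\sigma_3(29)=240\cdot24390=5853600$ vectors of norm $29$. The following dominant vectors have norm $29$.

| vector | coordinates | stabilizer (order) | orbit size |
|---|---|---|---|
| $2w_1+3w_8$ | $(0^6,3,7)$ | $D_6$ (23040) | 30240 |
| $2w_1+w_3$ | $\frac12(-1,1^6,15)$ | $A_6$ (5040) | 138240 |
| $w_2+w_7+2w_8$ | $\frac12(1^5,3,7,13)$ | $A_5$ (720) | 967680 |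
| $w_2+w_3+w_8$ | $(0,1^5,2,7)$ | $A_1A_4$ (240) | 2903040 |
| $w_1+w_6+w_7$ | $(0^4,1,2,2,7)$ | $D_4A_1$ (384) | 1814400 |

For instance, the last one has zero coefficients at the nodes $2,3,4,5,8$: node $4$ with its neighbors $2,3,5$ is $D_4$, and $8$ is isolated. The sizes add up to $5853600$, so these are all the orbits and $N(29)=5$. Hence $H(29)=6\ne5=N(29)$. $\blacksquare$

By (7), there is a nonzero $W$-invariant holomorphic Jacobi form of weight $4$ and index $29$ that is $O(q^2)$.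

## 10. The primes from $11$ to $31$

**Step 1 ($11\le p\le23$).** These primes are exponents, so $A=0$ as before. The entries of $\Sigma_s$ and $\Sigma_n$ below are listed by order, in the sequence given; orders with value $0$ are omitted.

- $p=11$: $R=187$. $\Sigma_s=4\cdot2=8$ (orders $5,10$, two pairs each). $\Sigma_n=1+1+7+2=11$ (orders $3,6,4,12$). $H(11)=\frac{17+48+55}{60}=2$.
- $p=13$: $R=364$. $\Sigma_s=7+7+12+6=32$ (orders $3,6,4,12$). $\Sigma_n=0$ (orders $7,14$). $H(13)=\frac13+\frac83=3$.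
- $p=17$: $R=1173$. $\Sigma_s=21+10+4=35$ (orders $4,8,16$). $\Sigma_n=3+3=6$ (orders $3,6$). $H(17)=\frac{23+105+16}{48}=3$.
- $p=19$: $R=1976$. $\Sigma_s=28+12=40$ (orders $3,6$ together, then $9,18$ together). $\Sigma_n=24+4-4=24$ (order $4$, orders $5,10$ together, order $20$). $H(19)=\frac{26+100+54}{45}=4$.
- $p=23$: $R=5083$. $\Sigma_s=10$ (orders $11,22$, five pairs each). $\Sigma_n=14+39+10+6-4=65$ (orders $3,6$ together, then $4,8,12,24$). $H(23)=\frac{221+120+715}{264}=4$.

Distinct dominant vectors of norm $p$ are: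

- $p=11$: $w_6+w_8$, $w_1+w_2$.
- $p=13$: $w_7+2w_8$, $w_2+w_7$, $2w_1+w_8$.
- $p=17$: $w_1+3w_8$, $w_1+w_2+w_8$, $w_6+w_7$.
- $p=19$: $2w_7+w_8$, $w_3+2w_8$, $2w_1+w_7$, $w_2+w_6$.
- $p=23$: $2w_2+w_8$, $w_1+w_7+2w_8$, $w_1+w_3+w_8$, $w_5+w_7$.

For example, $w_3+2w_8=\frac12(-1,1^5,5,11)$ has norm $\frac{6+25+121}8=19$, and $w_1+w_3+w_8=\frac12(-1,1^5,3,13)$ has norm $\frac{6+9+169}8=23$; the others are checked in the same way. So $N(p)\ge H(p)$, and with Theorem 3, $H(p)=N(p)$. No complete list of orbits was needed.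

**Step 2 ($p=31$).** The numbers $31-m_i$ are the degrees, so by (17) $\mathbb C[V]^{W,\det}$ is a line. The group $\mathrm{SL}_2(\mathbb F_{31})$ is perfect, so it acts trivially on this line, and $A=1$ by (12). Further $R=25080$. For $\Sigma_s$ the orders are $3,6$ (one pair each, value $42$), $5,10$ (two each, value $5$), $15,30$ (four each, value $2$), so $\Sigma_s=84+20+16=120$. For $\Sigma_n$ the orders are $4$ (one pair, value $88$), $8$ (two pairs, value $8$), and $16,32$ (value $0$), so $\Sigma_n=104$. Hence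
$$H(31)=\frac{209}{124}+\frac{2}{31}+4+\frac{104}{32}=\frac{209+8+403}{124}+4=5+4=9 .$$
The following dominant vectors have norm $31$.

| vector | coordinates | stabilizer | orbit size |
|---|---|---|---|
| $w_7+4w_8$ | $(0^5,1,5,6)$ | $E_6$ | 13440 |
| $w_4+2w_8$ | $(0^2,1^4,3,7)$ | $A_2A_1A_3$ | 2419200 |
| $w_1+2w_7+w_8$ | $(0^5,2,3,7)$ | $D_5$ | 362880 |
| $2w_2+w_7$ | $(1^5,2,2,7)$ | $A_5A_1$ | 483840 |
| $w_5+w_6$ | $(0^3,1,2^3,7)$ | $A_4A_2$ | 967680 |
| $w_1+w_3+w_7$ | $\frac12(-1,1^4,3,3,15)$ | $A_4A_1$ | 2903040 |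

The sizes add up to $7150080=240(31^3+1)$, so $N(31)=6<9$.

With Section 5, Theorem 2 and Steps 1 and 2, the statement of Theorem 4 for primes $p\le31$ is proved.

## 11. All primes beyond $500$

Let $P(u)=\prod_i(u+m_i)$. By (15) with $m=1$, $P(u)=\sum_gu^{d(g)}$.

**Step 1 (bound $N$ from above).** By Burnside's lemma $N(t)=\frac1{|W|}\sum_gr_g(t)$, where $r_g(t)$ is the number of norm $t$ vectors in $L^g$, a lattice of rank $d=d(g)$. Distinct vectors of $L$ are at distance at least $\sqrt2$, so the open balls of radius $1/\sqrt2$ around the counted vectors in $L^g\otimes\mathbb R$ are disjoint. They lie in the shell of radii $\sqrt{2t}\pm1/\sqrt2$. Comparing volumes, $r_g(t)\le(2\sqrt t+1)^d-(2\sqrt t-1)^d$. Summing over $g$, and using that $P'$ is increasing on $u>0$,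
$$N(t)\le\frac1{|W|}\big(P(2\sqrt t+1)-P(2\sqrt t-1)\big)\le\frac2{|W|}P'(2\sqrt t+1).\tag{19}$$

**Step 2 (bound $H$ from below).** In (18), $\Sigma_s\ge0$. Negative terms of $\Sigma_n/(p+1)$ come only from $m=15,20,24,30$, at most $4$ pairs each, and total at least $-4\big(\frac1{30}+\frac1{20}+\frac1{24}+\frac1{30}\big)>-1$. By (12), $|A|\le P(\sqrt p)/|W|$. And $R/(p(p^2-1))\ge P(p)/(|W|p^3)$. So
$$H(p)\ge\frac2{|W|}\Big(f(p)-\frac{P(\sqrt p)}p-\frac{|W|}2\Big),\qquad f(p)=\frac{P(p)}{p^3}.$$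
With $g(p)=P'(2\sqrt p+1)$ it suffices to show $g(p)+\frac{P(\sqrt p)}p+\frac{|W|}2<f(p)$ for all real $p\ge500$.

**Step 3 (the values at $p=500$).** The exponents sum to $120$. So $f(500)=500^5\prod(1+\frac{m_i}{500})\ge500^5\cdot1.24=3.875\cdot10^{13}$. The number $P'(u)$ is the seventh elementary symmetric function of the eight numbers $u+m_i$, whose mean is $u+15$, so by Maclaurin's inequality $P'(u)\le8(u+15)^7$. As $2\sqrt{500}+1<46$, $g(500)\le8\cdot61^7<2.52\cdot10^{13}<0.66f(500)$. By the arithmetic–geometric mean inequality $P(\sqrt{500})\le(\sqrt{500}+15)^8<38^8$, so $P(\sqrt{500})/500<10^{10}$, and $|W|/2<4\cdot10^8$. The last two together are less than $0.01f(500)$.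

**Step 4 (growth).** For $p\ge500$ the logarithmic derivative of $f$ is at least $\frac8{p+29}-\frac3p\ge\frac{4.5}p$, because $8\cdot\frac{500}{529}>7.5$. Since $P$ has nonnegative coefficients and degree $8$, $uP''(u)\le7P'(u)$ and $uP'(u)\le8P(u)$ for $u>0$. So the logarithmic derivative of $g$ is at most $\frac7{\sqrt p(2\sqrt p+1)}\le\frac{3.5}p$, and that of $P(\sqrt p)/p$ is at most $\frac4p-\frac1p=\frac3p$; that of the constant $|W|/2$ is $0$. So the quotients of these three functions by $f$ do not increase, and for all $p\ge500$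
$$g(p)+\frac{P(\sqrt p)}p+\frac{|W|}2<0.67f(p)<f(p).$$
Hence $H(p)>N(p)$ for all primes $p>500$. This completes Theorem 4. $\blacksquare$

## 12. All large $t$: fixed points of $s\otimes g$

**Proof of Theorem 5.** Let $G=\mathrm{SL}_2(\mathbb Z/t)$ and $I_t=\mathbb C[D_t]^G$. By Section 3, $\omega$ is the permutation representation on functions on $M_{4\times2}(\mathbb Z/t)$, so $\dim I_t=D(t)\ge t^8/|G|\ge t^5$, as $|G|\le t^3$. By Proposition 6, $H(t)=\frac1{|W|}\sum_g\mathrm{tr}(g|I_t)$. Both $g=1$ and $g=-1$ contribute $D(t)$, since $-1\in W$ acts as $\omega(-1)$, trivially on $I_t$. We shall prove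
$$|\mathrm{tr}(g|I_t)|=O_\varepsilon(t^{4+\varepsilon})\quad\text{for }g\in W,\ g\ne\pm1.\tag{20}$$
Given (20), $H(t)=\frac{2D(t)}{|W|}+O_\varepsilon(t^{4+\varepsilon})\ge\frac{2t^5}{|W|}-O_\varepsilon(t^{4+\varepsilon})$, while $N(t)\le240\,\sigma_3(t)=O(t^3)$ by (2), and Theorem 5 follows.

**Step 1 (replace traces by fixed points).** The purpose is an upper bound for $|\mathrm{tr}(\omega(s)g)|$ valid for every $t$, where Gauss sums would be painful. Define $X_uf(x)=f(x+u)$ and $Z_vf(x)=e((v,x)/t)f(x)$ for $u,v\in D_t$. The $t^{16}$ operators $Z_vX_u$ are pairwise orthogonal for the trace form, because the pairing on $D_t$ is nondegenerate, so they form a basis of $\mathrm{End}\,\mathbb C[D_t]$. By (4),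
$$\omega(T)X_u\omega(T)^{-1}=e(-\tfrac{Q(u)}t)Z_{-u}X_u,\quad\omega(T)Z_v\omega(T)^{-1}=Z_v,\quad\omega(S)X_u\omega(S)^{-1}=Z_u,\quad\omega(S)Z_v\omega(S)^{-1}=X_{-v},$$
and $gX_ug^{-1}=X_{gu}$, $gZ_vg^{-1}=Z_{gv}$. The first follows from $Q(x)-Q(x+u)=-Q(u)-(u,x)$; the third and fourth from $\omega(S)X_uf(v)=t^{-4}\sum_we(-(w-u,v)/t)f(w)$ and $\omega(S)Z_vf(x)=t^{-4}\sum_we(-(w,x-v)/t)f(w)$. Moreover $X_uZ_v$ is a scalar multiple of $Z_vX_u$. So conjugation by $\omega(T)$, $\omega(S)$, $g$ permutes the basis, up to scalars of modulus $1$, by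
$$(u,v)\mapsto(u,v-u),\qquad(u,v)\mapsto(-v,u),\qquad(u,v)\mapsto(gu,gv).$$
The first two maps are given by $T^{-\mathsf T}=\begin{pmatrix}1&0\\-1&1\end{pmatrix}$ and $S^{-\mathsf T}=S$, and $s\mapsto s^{-\mathsf T}$ is a homomorphism. Hence conjugation by $\omega(s)g$ acts by $s^{-\mathsf T}\otimes g$ on $(\mathbb Z/t)^2\otimes L$. For a unitary operator $M$ the trace of conjugation by $M$ on $\mathrm{End}$ is $\mathrm{tr}(M)\,\mathrm{tr}(M^{-1})=|\mathrm{tr}\,M|^2$, and a permutation with scalars of modulus $1$ has trace at most its number of fixed points. So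
$$|\mathrm{tr}(\omega(s)g)|^2\le\mathcal N(s^{-\mathsf T}),\qquad\mathcal N(s)=\big|\ker(s\otimes g-1\mid(\mathbb Z/t)^2\otimes L)\big| .$$
Averaging over $s\in G$, $|\mathrm{tr}(g|I_t)|\le\mathrm{Avg}_{s\in G}\,\mathcal N(s)^{1/2}$. By the Chinese remainder theorem the average is the product of the corresponding averages over the prime powers $p^k\,\|\,t$. We show that each local average is at most $C(k+1)^2p^{4k}$, where here and below $C\ge1$ denotes constants depending on nothing but $W$. Then (20) follows: with $\nu(t)$ the number of prime divisors and $d(t)$ the number of divisors of $t$, the product is at most $C^{\nu(t)}d(t)^2t^4$, and $C^{\nu(t)}\le d(t)^{\log_2C}$, $d(t)=O_\varepsilon(t^\varepsilon)$.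

**Step 2 (diagonalize $g$ at bounded cost).** Fix $p^k$, $s\in\mathrm{SL}_2(\mathbb Z/p^k)$, a lift $\tilde s\in\mathrm{SL}_2(\mathbb Z_p)$, and $\kappa=\mathrm{tr}\,\tilde s$. Let $\prod_j\Phi_j^{e_j}$ be the characteristic polynomial of $g$, with $j$ running over $e_j>0$, let $L_j=\ker\Phi_j(g)\subset L$ and $c_0=[L:\oplus_jL_j]$, which is finite because $g$ is semisimple. Put $\Lambda=\mathbb Z_p^2\otimes L\supset\Lambda'=\oplus_j\,\mathbb Z_p^2\otimes L_j$. Multiplication by $c_0$ maps $\Lambda$ into $\Lambda'$ and induces a map from $\ker(\tilde s\otimes g-1\mid\Lambda/p^k)$ to $\ker(\tilde s\otimes g-1\mid\Lambda'/p^k)$. Its kernel lies in $\{x\in\Lambda:c_0x\in p^k\Lambda\}/p^k\Lambda$, of at most $c_0^{16}$ elements. Next, $L_j\otimes\mathbb Z_p$ is a module over $\mathbb Z[\zeta_j]\otimes\mathbb Z_p$, with $\zeta_j$ acting as $g$. This ring is a product of discrete valuation rings; the module is torsion-free, and it has rank $e_j$ over each factor because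 $L_j\otimes\mathbb Q\cong\mathbb Q(\zeta_j)^{e_j}$. So it is free of rank $e_j$, and
$$\mathcal N(s)\le c_0^{16}\prod_jn_j^{e_j},\qquad n_j=\big|\ker(\zeta_j\tilde s-1\mid(\mathbb Z[\zeta_j]/p^k)^2)\big| .$$

**Step 3 (bound $n_j$ by the trace of $s$).** Let $\psi_1=X-2$, $\psi_2=X+2$, let $\psi_j$ for $j\ge3$ be the minimal polynomial of $\beta_j=\zeta_j+\zeta_j^{-1}$, and let $q_j=\gcd(p^k,\psi_j(\kappa))$. We claim $n_j\le Cq_j^2$.

For $j=1,2$ let $p^x,p^y$ ($x,y\le\infty$) be the elementary divisors of $\pm\tilde s-1$. Then $x+y=v_p(\det(\pm\tilde s-1))=v_p(\psi_j(\kappa))$, and $n_j=p^{\min(x,k)+\min(y,k)}\le p^{2\min(x+y,k)}=q_j^2$.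

For $j\ge3$, $\det(\zeta_j\tilde s-1)=\zeta_j^2-\zeta_j\kappa+1=\zeta_j(\beta_j-\kappa)$. At a prime $\pi$ above $p$ let $\pi^x,\pi^y$ with $x\le y$ be the elementary divisors. Then $\pi^x$ divides all entries of $\zeta_j\tilde s-1$, so $\zeta_j^2=\det(\zeta_j\tilde s)\equiv1$ mod $\pi^x$. Therefore the smaller divisors, over all $\pi$, contribute at most $|\mathbb Z[\zeta_j]/(1-\zeta_j^2)|=O(1)$; here $\zeta_j^2\ne1$ is used. Since $y\le v_\pi(\beta_j-\kappa)$, the larger ones contribute at most $|\mathbb Z_p[\zeta_j]/(p^k,\beta_j-\kappa)|$, where $\mathbb Z_p[\zeta_j]=\mathbb Z[\zeta_j]\otimes\mathbb Z_p$. Now $\mathbb Z[\zeta_j]$ is free of rank $2$ over $\mathbb Z[\beta_j]$ with basis $1,\zeta_j$, because $\zeta_j^2=\beta_j\zeta_j-1$. And $\mathbb Z_p[X]/(\psi_j,X-\kappa,p^k)\cong\mathbb Z_p/(\psi_j(\kappa),p^k)$ has $q_j$ elements. So the larger divisors contribute at most $q_j^2$, and the claim is proved.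

**Step 4 (only one $j$ matters at a time).** For $i\ne j$ the polynomials $\psi_i,\psi_j$ are distinct and irreducible, so the ideal $(\psi_i,\psi_j)\subset\mathbb Z[X]$ contains a nonzero integer $r_{ij}$. Evaluating at $\kappa$, the $p$-power $\min(q_i,q_j)$ divides $r_{ij}$. Hence all $q_j$ but at most one are $O(1)$, and so are the corresponding $n_j$. Since $g\ne\pm1$, we have $e_1,e_2\le7$; and $e_j\le4$ for $j\ge3$, because $\Phi_j$ has degree at least $2$. Therefore, summing over the finitely many $j$ that occur for elements of $W$,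
$$\mathcal N(s)^{1/2}\le C\Big(n_1^{7/2}+n_2^{7/2}+\sum_{j\ge3}q_j^4\Big).\tag{21}$$

**Step 5 (average $n_1$ and $n_2$).** Let $p^a$, $a\le k$, be the exact power with $s\equiv1$ mod $p^a$. Then the smaller elementary divisor of $s-1$ on $(\mathbb Z/p^k)^2$ is $p^a$, so $n_1\le p^{a+k}$. The proportion of $s$ with $s\equiv1$ mod $p^a$ is $|\mathrm{SL}_2(\mathbb Z/p^a)|^{-1}\le\frac43p^{-3a}$, as $|\mathrm{SL}_2(\mathbb Z/p^a)|=p^{3a}(1-p^{-2})$ for $a\ge1$. So
$$\mathrm{Avg}\,n_1^{7/2}\le\tfrac43\sum_{a=0}^kp^{-3a+\frac72(k+a)}=\tfrac43\sum_{a=0}^kp^{\frac72k+\frac a2}\le\tfrac43(k+1)p^{4k}.$$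
Replacing $s$ by $-s$ gives the same bound for $n_2$. This is where $e_1\le7$, i.e. $g\ne1$, is needed.

**Step 6 (how often a trace occurs).** For $w\in\mathbb Z/p^i$, the number of $(b,c)$ with $bc=w$ in $\mathbb Z/p^i$ is at most $(i+1)p^i$: for each valuation $v(b)=v\in\{0,\dots,i\}$ there are at most $p^{i-v}$ choices of $b$, and at most $p^v$ choices of $c$ for each. A matrix in $\mathrm{SL}_2(\mathbb Z/p^i)$ of given trace is given by $a$ and by $(b,c)$ with prescribed product. So there are at most $(i+1)p^{2i}$ of them, and a given trace mod $p^i$ has probability at most $\frac43(i+1)p^{-i}$.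

**Step 7 (how many traces are bad).** We bound the number of $\kappa_0$ mod $p^i$ with $p^i\mid\psi_j(\kappa_0)$ for $j\ge3$. Let $\Delta_j=\mathrm{disc}(\psi_j)$, and for an integer $\kappa_0$ as above let $\beta$ be a root of $\psi_j$ in $\overline{\mathbb Q}_p$ that is $p$-adically nearest to $\kappa_0$. For every other root $\beta'$ we have $v(\kappa_0-\beta')\le v(\kappa_0-\beta)$, hence $v(\kappa_0-\beta')\le v(\beta-\beta')$. Therefore
$$i\le v(\psi_j(\kappa_0))\le v(\kappa_0-\beta)+\sum_{\beta'\ne\beta}v(\beta-\beta')=v(\kappa_0-\beta)+v(\psi_j'(\beta))\le v(\kappa_0-\beta)+v_p(\Delta_j),$$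
the last step because $\pm\Delta_j$ is the product of the integral elements $\psi_j'(\beta)$ over all roots. So $v(\kappa_0-\beta)\ge i-v_p(\Delta_j)$, and $\beta$ determines $\kappa_0$ mod $p^{i-v_p(\Delta_j)}$ (no condition if the exponent is $\le0$). The number of such $\kappa_0$ mod $p^i$ is at most $\deg\psi_j\cdot p^{v_p(\Delta_j)}\le\deg\psi_j\cdot|\Delta_j|=O(1)$.

**Step 8 (average $q_j$).** We have $q_j\le1+\sum_{i=1}^kp^i\,\mathbf 1[p^i\mid\psi_j(\kappa)]$. By Steps 6 and 7, $\mathrm{Avg}\,q_j\le1+\sum_{i=1}^kp^i\cdot O(1)\cdot\frac43(i+1)p^{-i}=O((k+1)^2)$. Since $q_j\le p^k$, also $q_j^4\le p^{3k}q_j$, so $\mathrm{Avg}\,q_j^4=O((k+1)^2p^{3k})$. With Step 5 and (21), the local average is at most $C(k+1)^2p^{4k}$. This proves (20) and Theorem 5. $\blacksquare$
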